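# Labeled differences: Borel sets whose translations overlap on large squares but on no perfect square

## 1. Labeled differences in a free module

Let $m\ge 0$ be an integer, $m\neq 1$, and let $G$ be a free module over $\mathbb Z/m\mathbb Z$ (for $m=0$: a free Abelian group) with a basis that is split into two disjoint pieces, $K=C\sqcup E$. Every $g\in G$ is in exactly one way a finite combination of basis elements. We speak of the coefficients of $g$, of its support (the finite set of basis elements with nonzero coefficient), and of its $C$-part and $E$-part, so that $g$ is the sum of the two.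

Suppose that $C$ carries a linear order $<$, and that $S\subseteq C\times C$ is a symmetric reflexive relation. Put
$$S^<=\{(x,y)\in S: x<y\},$$
so $S^<$ lists each unordered pair of distinct related elements once. Fix an index set $I$ and an injection $\pi:I\times C\times C\to E$. The elements of $E$ serve as labels. Let $E_0=\pi[I\times S^<]$, and for $e=\pi(i,x,y)\in E_0$ write ${\rm pair}(e)=(x,y)$ and $u_e=x-y$. Since $x\ne y$ are basis elements, $u_e\neq 0$. The object on which everything turns is
$$B=\{e,\ e+u_e:\ e\in E_0\}.\tag{1}$$

For a subset $B$ of an Abelian group and an element $d$ of the group, let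
$$r(d)=\bigl|\{(b',b)\in B\times B: b'-b=d\}\bigr| ,\qquad D_k=\{d:r(d)\ge k\}.\tag{2}$$
By design, if $(x,y)\in S^<$ then $x-y$ is a difference of $B$ at least $|I|$ times, once for each label $\pi(i,x,y)$.

**Example.** Let $S^<=\{(x,y)\}$ and $I=\{0,1\}$. There are two labels $e_0,e_1$, and with $u=x-y$ we have $B=\{e_0,\,e_0+u,\,e_1,\,e_1+u\}$. Consider the sixteen ordered pairs.

If $m\ne2$, then $r(0)=4$ and $r(u)=r(-u)=2$. The element $e_1-e_0$ is represented twice, by $(e_1,e_0)$ and $(e_1+u,e_0+u)$. The elements $e_1-e_0+u$ and $e_1-e_0-u$ are represented once each. The same numbers hold for $e_0-e_1$. The total is $4+2+2+2(2+1+1)=16$.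

If $m=2$, then $u=-u$, and the nonzero differences are $u$, $e_0+e_1$ and $e_0+e_1+u$, each represented four times. The total is $4+3\cdot 4=16$.

So besides the intended differences $\pm u$, there are unintended ones that mix two labels. Their multiplicity stays at $2$ when $m\ne 2$ and at $4$ when $m=2$. With a large index set $I$, the multiplicity of the intended differences grows and that of the unintended ones does not.

The construction has the following purpose. It takes an arbitrary relation $S$ and produces a set $B$ such that the differences occurring many times in $B$ are, up to controlled exceptions, exactly the $x-y$ with $(x,y)\in S$. We use it to move a phenomenon about overlapping translations from one topological group to every other one.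

## 2. Translations that overlap in $k$ points

A Polish group is a topological group whose topology is separable and completely metrizable. It is perfect if it has no isolated points. Throughout, a perfect set is a nonempty closed set without isolated points, a Cantor set is a homeomorphic copy of $2^\omega$, and $\Delta$ denotes the diagonal. We use freely that a perfect subset of a Polish space is uncountable, and that every uncountable Borel set contains a Cantor set (which is compact, hence closed, hence perfect). We write [K] for Kechris, *Classical Descriptive Set Theory*.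

**Definition.** Let $(\mathbb H,+)$ be a perfect Abelian Polish group, $A\subseteq\mathbb H$ and $k<\omega$. Then
$${\rm stnd}_k(A,\mathbb H)=\{(x,y)\in\mathbb H\times\mathbb H:\ |(A+x)\cap(A+y)|\ge k\}.$$
For a cardinal $\mu$, a set $S\subseteq Y\times Y$ includes a $\mu$-square if there is $Z\subseteq Y$ with $|Z|=\mu$ and $Z\times Z\subseteq S$. It includes a perfect square if there is a perfect $Z\subseteq Y$ with $Z\times Z\subseteq S$.

**Example.** In $\mathbb H=\mathbb R$ let $A=\{0,1,3\}$. The nonzero differences of $A$ are $\pm1,\pm2,\pm3$, each occurring once. So ${\rm stnd}_1(A,\mathbb R)=\{(x,y): x-y\in\{0,\pm1,\pm2,\pm3\}\}$, which includes the $3$-square on $\{0,1,3\}$, while ${\rm stnd}_2(A,\mathbb R)=\Delta$. For $A=[0,1]$ and any $k$, ${\rm stnd}_k(A,\mathbb R)$ includes the perfect square $[0,1/2]\times[0,1/2]$. The relation $x-y\in\mathbb Q$ on $\mathbb R$ includes the $\aleph_0$-square $\mathbb Q\times\mathbb Q$, but no uncountable square, because a square inside it lives in one coset of $\mathbb Q$.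

The spectrum is governed by the function $r$ of (2).

**Lemma 3.** For $B\subseteq\mathbb H$ and $x,y\in\mathbb H$ we have $|(B+x)\cap(B+y)|=r(x-y)$. Hence for $P\subseteq\mathbb H$: $P\times P\subseteq{\rm stnd}_k(B,\mathbb H)$ iff $P-P\subseteq D_k$.

*Proof.* An element $h$ is in $(B+x)\cap(B+y)$ iff $h-y\in B$ and $h-x\in B$. The difference $(h-y)-(h-x)$ is $x-y$. So $h\mapsto(h-y,h-x)$ maps $(B+x)\cap(B+y)$ into $\{(b',b)\in B^2:b'-b=x-y\}$, and $(b',b)\mapsto b'+y=b+x$ is its inverse. $\square$

The question, posed by Roslanowski and Shelah in "Borel sets without perfectly many overlapping translations, III", arXiv:2009.03471 (2020), compares two groups. Is it consistent with ZFC that for some perfect Abelian Polish groups $\mathbb H_0,\mathbb H_1$, some $2<k<\omega$ and some uncountable cardinal $\lambda$ the following both hold?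

1. There is a Borel $B_0\subseteq\mathbb H_0$ such that ${\rm stnd}_k(B_0,\mathbb H_0)$ includes a $\lambda$-square but no perfect square.
2. For every Borel $B\subseteq\mathbb H_1$, if ${\rm stnd}_k(B,\mathbb H_1)$ includes a $\lambda$-square, then it includes a perfect square.

In plain words: can one group admit a Borel set with large but not perfectly large families of overlapping translations, while another group does not? The answer is no, because the existence of such a set depends only on a statement in which no group occurs. For uncountable $\lambda$ let

$(\mathrm{Sq}_\lambda)$: there are a Polish space $Y$ and an analytic $S\subseteq Y^2$ which includes a $\lambda$-square but no perfect square.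

**Theorem 1 (ZFC).** Let $\lambda$ be uncountable. The following are equivalent:

- (a) $(\mathrm{Sq}_\lambda)$;
- (b) for some perfect Abelian Polish $\mathbb H$ and some $k\ge1$ there is a Borel $B\subseteq\mathbb H$ such that ${\rm stnd}_k(B,\mathbb H)$ includes a $\lambda$-square but no perfect square;
- (c) for all perfect Abelian Polish $\mathbb H$ and all $k\ge3$ there is such a Borel $B\subseteq\mathbb H$.

If (1) holds for $\mathbb H_0,k,\lambda$, then (b) holds, hence (c) holds. Applied to $\mathbb H_1$ and the same $k\ge3$, (c) contradicts (2). So ZFC refutes the conjunction of (1) and (2), and the situation in the question is not consistent with ZFC (if ZFC itself is inconsistent, the question is trivial).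

The same method finds the exact range of $k$. Write $2\mathbb H=\{2h:h\in\mathbb H\}$.

**Theorem 2 (ZFC).** Let $\mathbb H$ be a perfect Abelian Polish group, $k\ge1$, $\lambda$ uncountable.

(A) There is a Borel $B\subseteq\mathbb H$ such that ${\rm stnd}_k(B,\mathbb H)$ includes a $\lambda$-square but no perfect square if and only if $(\mathrm{Sq}_\lambda)$ holds and [$k\ge3$, or $k=2$ and $2\mathbb H$ is uncountable]. In that case one can also have $X$ with $|X|=\lambda$ and $(B+x)\cap(B+y)$ infinite for all $x,y\in X$.

(B) There are a Borel $B\subseteq\mathbb H$ and $X\subseteq\mathbb H$, $|X|=\lambda$, such that $(B+x)\cap(B+y)$ is uncountable for all $x,y\in X$, while ${\rm stnd}_k(B,\mathbb H)$ includes no perfect square, if and only if $(\mathrm{Sq}_\lambda)$ holds and [$2\mathbb H$ is uncountable and $k\ge3$, or $2\mathbb H$ is countable and $k\ge5$].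

(C) $(\mathrm{Sq}_{\aleph_1})$ holds in ZFC, and for $\lambda=\aleph_1$ the sets $B$ in (A), (B) can be taken $\sigma$-compact.

## 3. Small multiplicities force perfect squares

We begin with small $k$, where everything can be done by hand. This explains the thresholds and proves the necessity of the conditions on $k$ in Theorem 2. Let $\mathbb H[2]=\{h:2h=0\}$, a closed subgroup. Since $\mathbb H/\mathbb H[2]\cong 2\mathbb H$, its index is $|2\mathbb H|$. For instance $\mathbb H=(\mathbb Z/2)^\omega$ has $2\mathbb H=\{0\}$, and $(\mathbb Z/2)^\omega\times\mathbb Z$ has $2\mathbb H=\{0\}\times2\mathbb Z$, which is countable, while $\mathbb R$ and $(\mathbb Z/4)^\omega$ have uncountable $2\mathbb H$.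

**Proposition 4.** Let $B\subseteq\mathbb H$ be Borel and let ${\rm stnd}_k(B,\mathbb H)$ include an uncountable square, where $k=1$, or $k=2$ and $2\mathbb H$ is countable. Then ${\rm stnd}_k(B,\mathbb H)$ includes a perfect square.

*Proof.*

**Step 1: $B$ is uncountable.** This supplies perfect subsets of $B$. Let $X$ be uncountable with $X^2\subseteq{\rm stnd}_k(B,\mathbb H)$ and fix $x_0\in X$. By Lemma 3, $r(x-x_0)\ge1$ for $x\in X$, so $X-x_0\subseteq B-B$. If $B$ were countable, so would be $B-B$.

**Step 2: $k=1$.** We use a perfect subset of $B$ itself. Let $P\subseteq B$ be perfect. For $p,q\in P$ the pair $(p,q)\in B^2$ represents $p-q$. So $P-P\subseteq D_1$, and Lemma 3 applies.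

**Step 3: $k=2$ and $2\mathbb H$ countable.** Here a difference and its negative can be made to coincide. The group is a countable union of cosets of the closed subgroup $\mathbb H[2]$, so the intersection of $B$ with one of the cosets is an uncountable Borel set and contains a perfect $P$. For $p\ne q$ in $P$ we have $p-q\in\mathbb H[2]$, so $p-q=q-p$. The two distinct pairs $(p,q),(q,p)$ show $r(p-q)\ge2$. Also $r(0)=|B|$ is infinite. So $P-P\subseteq D_2$. $\square$

**Proposition 5.** Let $B\subseteq\mathbb H$ be Borel and $X\subseteq\mathbb H$ uncountable such that $(B+x)\cap(B+y)$ is uncountable for all $x,y\in X$. If $k\le2$, or if $2\mathbb H$ is countable and $k\le4$, then ${\rm stnd}_k(B,\mathbb H)$ includes a perfect square.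

*Proof.*

**Step 1: a set that lies in $B$ together with a translate.** For distinct $x,y\in X$ put $d=x-y\ne 0$ and
$$W=B\cap(B+d)=\bigl((B+x)\cap(B+y)\bigr)-y .$$
This is an uncountable Borel set, and $w\in B$, $w-d\in B$ for every $w\in W$. Note that $B$ is infinite, so $r(0)$ is infinite and only nonzero differences need attention below.

**Step 2: $k\le2$.** We double each pair by the shift $d$. Let $P\subseteq W$ be perfect. For $p\neq q$ in $P$, the pairs $(p,q)$ and $(p-d,q-d)$ are in $B^2$, are distinct as $d\ne0$, and have difference $p-q$. So $P^2\subseteq{\rm stnd}_2(B,\mathbb H)\subseteq{\rm stnd}_k(B,\mathbb H)$.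

**Step 3: $2\mathbb H$ countable and $k\le 4$.** We combine the shift with the exchange of $p$ and $q$. As $\mathbb H[2]$ has countable index and $X$ is uncountable, we can choose $x\ne y$ in $X$ in the same coset, so that $d=x-y\in\mathbb H[2]$. With the corresponding $W$, choose a perfect $P_0\subseteq W$ inside one coset of $\mathbb H[2]$. Since $d\ne0$, continuity gives an open neighborhood $V$ of $0$ with $d\notin V-V$. Pick $p_0\in P_0$. The set $P_0\cap(p_0+V)$ is a nonempty relatively open subset of a perfect set, hence an uncountable Borel set. Let $P$ be a perfect subset of it. Then $P-P\subseteq V-V$, so $d\notin P-P$.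

Let $p\ne q$ be in $P$. Then $p-q=q-p$, and the four pairs
$$(p,q),\quad(q,p),\quad(p-d,q-d),\quad(q-d,p-d)$$
lie in $B^2$ and have difference $p-q$. They are distinct. Indeed, $(p,q)\neq(q,p)$ and $(p-d,q-d)\ne(q-d,p-d)$ as $p\ne q$. Next, $(p,q)\ne(p-d,q-d)$ and $(q,p)\ne(q-d,p-d)$ as $d\ne0$. If $(p,q)=(q-d,p-d)$, then $p-q=-d=d$. If $(q,p)=(p-d,q-d)$, then $p-q=d$. Both are excluded by $d\notin P-P$. So $r(p-q)\ge4$, and $P^2\subseteq{\rm stnd}_4(B,\mathbb H)\subseteq{\rm stnd}_k(B,\mathbb H)$. $\square$

The numbers $2$ and $4$ are those of the unintended differences in the example of Section 1.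

## 4. Analytic relations, and two transfers that fail

We now look for what can be carried from $\mathbb H_0$ to $\mathbb H_1$. A natural first move is to take a Borel isomorphism $\varphi:\mathbb H_0\to\mathbb H_1$ and to try $\varphi[B_0]$. This stops at once: $\varphi$ need not send $B_0+x$ to a translate of $\varphi[B_0]$, so the overlaps of translations of $\varphi[B_0]$ are unrelated to those of $B_0$. What $\varphi$ does carry over is the relation ${\rm stnd}_k(B_0,\mathbb H_0)$ itself. Recall that a subset of a Polish space is analytic ($\Sigma^1_1$) if it is the projection of a Borel (equivalently, of a closed) subset of a product with another Polish space (for closed sets, with $\omega^\omega$). Complements of analytic sets are called $\Pi^1_1$.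

**Lemma 6.** If $B\subseteq\mathbb H$ is Borel, then ${\rm stnd}_k(B,\mathbb H)$ is analytic. Hence (b)$\Rightarrow$(a) in Theorem 1, and the existence statements in Theorem 2(A) and (B) each imply $(\mathrm{Sq}_\lambda)$.

*Proof.* A pair $(x,y)$ is in ${\rm stnd}_k(B,\mathbb H)$ iff there are pairwise distinct $h_1,\dots,h_k\in\mathbb H$ with $h_i-x\in B$ and $h_i-y\in B$ for all $i$. This is the projection of a Borel subset of $\mathbb H^2\times\mathbb H^k$. So $Y=\mathbb H$ and $S={\rm stnd}_k(B,\mathbb H)$ witness $(\mathrm{Sq}_\lambda)$. In (B), the set $X$ satisfies $X^2\subseteq{\rm stnd}_k(B,\mathbb H)$, because uncountable intersections have at least $k$ elements. $\square$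

**Proposition 7.** There is an $F_\sigma$, symmetric and reflexive $S\subseteq(2^\omega)^2$ which includes an $\aleph_1$-square but no perfect square. In particular $(\mathrm{Sq}_{\aleph_1})$ holds.

*Proof.* Fix a bijection $\langle\cdot,\cdot\rangle:\omega\times\omega\to\omega$, and for $y\in2^\omega$ let $(y)_n(j)=y(\langle n,j\rangle)$. Every sequence of elements of $2^\omega$ is $((y)_n)_n$ for exactly one $y$. Let
$$S=\{(x,y)\in(2^\omega)^2:\ x=y\ \vee\ \exists n\,(x=(y)_n)\ \vee\ \exists n\,(y=(x)_n)\}.$$
It is symmetric and reflexive, and it is a countable union of closed sets.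

**Step 1: the $\aleph_1$-square.** We choose distinct $x_\alpha$, $\alpha<\omega_1$, so that each one codes all previous ones. At stage $\alpha$ only countably many $x_\beta$ have been chosen. Let the even-indexed $(x_\alpha)_n$ list all $x_\beta$, $\beta<\alpha$ (arbitrary if $\alpha=0$). The odd-indexed ones are free, which leaves uncountably many possible $x_\alpha$, so we can take $x_\alpha\notin\{x_\beta:\beta<\alpha\}$. If $\beta<\alpha$, then $x_\beta=(x_\alpha)_n$ for some $n$. Hence $\{x_\alpha:\alpha<\omega_1\}^2\subseteq S$.

**Step 2: no perfect square.** We show that $S$ is meager in each perfect square. Let $P\subseteq 2^\omega$ be perfect. The set $\{(x,y)\in P^2:\exists n\,(x=(y)_n)\}$ is $F_\sigma$, and for each fixed $y$ it contains only countably many $x$. Countable sets are meager in $P$, as $P$ has no isolated points. So this set is meager in $P^2$ by the Kuratowski–Ulam theorem. So are its transpose and the closed nowhere dense set $\Delta\cap P^2$. By the Baire category theorem $P^2\not\subseteq S$. $\square$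

For the way back we have a relation $S$ on a Cantor set $C\subseteq\mathbb H$, and we want a Borel $B\subseteq\mathbb H$ whose frequent differences are the $x-y$ with $(x,y)\in S$. The simplest attempt is to put these differences into $B$ without labels, $B'=\{x-y:(x,y)\in S\}$. Here is where it breaks. Let $C=C_1\sqcup C_2$ with Cantor sets $C_1,C_2$, and let $S=\Delta\cup(C_1\times C_2)\cup(C_2\times C_1)$. A set $P$ with $P^2\subseteq S$ has at most one point in each $C_i$, so $S$ includes no perfect square. But for distinct $y,y'\in C_2$ and every $x\in C_1$,
$$(x-y)-(x-y')=y'-y ,$$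
and these are distinct representations for distinct $x$. Since also $r(0)=|B'|$ is infinite, $C_2\times C_2\subseteq{\rm stnd}_k(B',\mathbb H)$ for every $k<\omega$. The trouble is that two elements of $B'$ can cancel a shared coordinate. In (1) each planted pair $e,e+u_e$ has its own label $e$, and two different labels from an independent set never cancel.

There are then two tasks. The set $B$ in (1) is only as definable as $S$, so we must first replace the analytic $S$ by a Borel relation (Sections 5 and 6). Then we must find independent Cantor sets in $\mathbb H$ and control $D_k$ (Sections 7 to 9).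

## 5. Perfect squares coded by continuous functions

Let $Y$ be Polish. For $A\subseteq Y^2$ let
$$\Phi(A):\quad\text{there is no perfect }P\subseteq Y\text{ with }P^2\subseteq A\cup\Delta .$$
We have an analytic $S\supseteq\Delta$ with $\Phi(S)$ and want a Borel $S'\supseteq S$ with $\Phi(S')$. There are many Borel supersets of $S$. To show that one of them satisfies $\Phi$, we need to know that $\Phi$ is not too complicated. Read literally, $\neg\Phi(A)$ for analytic $A$ says "there is $P$ such that for all pairs of distinct points in $P$ there is a witness for membership in $A$", with the quantifiers $\exists\forall\exists$ over Polish spaces. The way out is to choose the witnesses continuously. Then the inner two quantifiers become a closed condition.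

**Lemma 8.** If $Z$ is Polish and $U\subseteq Z\times Y^2$ is analytic, then $\{z\in Z:\Phi(U_z)\}$ is $\Pi^1_1$, where $U_z=\{a\in Y^2:(z,a)\in U\}$.

*Proof.* Let $F\subseteq Z\times Y^2\times\omega^\omega$ be closed with projection $U$. Let $L_n\subseteq(2^\omega)^2$ be the compact set of pairs $(\sigma,\tau)$ whose first difference is at $n$. The sets $L_n$ partition $(2^\omega)^2\setminus\Delta$.

**Step 1: reformulation.** We show that $\neg\Phi(U_z)$ is equivalent to

$(\star)$ there are a continuous injection $g:2^\omega\to Y$ and continuous $h_n:L_n\to\omega^\omega$ with $(z,g(\sigma),g(\tau),h_n(\sigma,\tau))\in F$ for all $n$ and all $(\sigma,\tau)\in L_n$.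

Assume $(\star)$. Then $P=g[2^\omega]$ is a Cantor set, hence perfect. Two distinct points of $P$ are $g(\sigma),g(\tau)$ with $(\sigma,\tau)\in L_n$ for some $n$, so $(g(\sigma),g(\tau))\in U_z$. Thus $P^2\subseteq U_z\cup\Delta$.

Conversely let $P$ be perfect with $P^2\subseteq U_z\cup\Delta$. Shrinking $P$, we may assume that it is a Cantor set. Every $a\in P^2\setminus\Delta$ has some $w$ with $(z,a,w)\in F$. By the Jankov–von Neumann uniformization theorem [K, 18.1] there is $h:P^2\setminus\Delta\to\omega^\omega$, measurable with respect to the $\sigma$-algebra $\sigma(\Sigma^1_1)$ generated by the analytic sets, with $(z,a,h(a))\in F$ for all $a$. Analytic sets have the Baire property, so $h$ is Baire measurable, and therefore $h\restriction D$ is continuous for some dense $G_\delta$ set $D\subseteq P^2\setminus\Delta$ [K, 8.38]. Since $P$ has no isolated points, $P^2\setminus\Delta$ is open dense in $P^2$, so $D$ is comeager in $P^2$. Mycielski's theorem [K, 19.1] says that for countably many comeager sets $R_i\subseteq P^{n_i}$ there is a Cantor set all of whose tuples of distinct elements, of length $n_i$, are in $R_i$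 for every $i$. So we get a Cantor set $P'\subseteq P$ with $(P')^2\setminus\Delta\subseteq D$. Let $g$ be a homeomorphism from $2^\omega$ onto $P'$, and let $h_n=h\circ(g\times g)\restriction L_n$. These are continuous, and $(\star)$ holds.

**Step 2: complexity of $(\star)$.** We show that $(\star)$ is the projection of a Borel condition. The spaces $C(2^\omega,Y)$ and $C(L_n,\omega^\omega)$ of continuous functions on compact spaces are Polish, with continuous evaluation [K, 4.19]. So $\prod_nC(L_n,\omega^\omega)$ is Polish. A function $g$ is injective iff for every $n$ we have $g(\sigma)\neq g(\tau)$ whenever $\sigma\restriction n\ne\tau\restriction n$. For fixed $n$ these $(\sigma,\tau)$ form a compact set, on which the distance of $g(\sigma)$ and $g(\tau)$ attains its minimum, so the condition for this $n$ is open in $g$. Hence the injective $g$ form a $G_\delta$ set. For fixed $n$ and $(\sigma,\tau)\in L_n$ the condition $(z,g(\sigma),g(\tau),h_n(\sigma,\tau))\in F$ is closed in $(z,g,(h_n)_n)$, because evaluation is continuous and $F$ is closed. The intersection over all $n$ and all $(\sigma,\tau)$ is closed. So $\{z:\neg\Phi(U_z)\}$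 is the projection of a Borel set, and its complement is $\Pi^1_1$. $\square$

## 6. Reflection along a $\Pi^1_1$-rank

We recall ranks. Let $T\subseteq\omega^\omega$ be a complete $\Pi^1_1$ set: $T$ is $\Pi^1_1$, and every $\Pi^1_1$ subset of a Polish space is $f^{-1}[T]$ for some Borel map $f$ into $\omega^\omega$. Such sets exist and are not $\Sigma^1_1$. A $\Pi^1_1$-rank is a function $\psi:T\to\mathrm{Ord}$ such that the two relations
$$a\le^*b\iff a\in T\wedge(b\notin T\vee\psi(a)\le\psi(b)),\qquad a<^*b\iff a\in T\wedge(b\notin T\vee\psi(a)<\psi(b))$$
on $\omega^\omega$ are $\Pi^1_1$. Every $\Pi^1_1$ set carries one [K, 34.B].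

**Example.** For the set of well-orderings among the (coded) linear orders with domain $\omega$, the order type is such a rank. Indeed $a\le^*b$ says that $a$ is a well-ordering and $b$ has no order-preserving embedding into a proper initial segment of $a$, and $a<^*b$ says that $a$ is a well-ordering and $b$ has no order-preserving embedding into $a$. Here a $b$ which is not a well-ordering never embeds into a well-ordering. Both conditions are $\Pi^1_1$.

**Proposition 9.** Let $Y$ be Polish and let $S\subseteq Y^2$ be analytic with $\Delta\subseteq S$ and with no perfect square in $S$. Then there is a Borel $S'\supseteq S$ with no perfect square in $S'$.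

*Proof.* Fix $T$ and $\psi$ as above and a Borel $f:Y^2\to\omega^\omega$ with $f^{-1}[T]=Y^2\setminus S$.

**Step 1: a family of supersets of $S$.** For $t\in\omega^\omega$ let
$$A_t=\{s\in Y^2:\neg(f(s)<^*t)\}.$$
The set $\{(t,s):s\in A_t\}$ is analytic, because $<^*$ is $\Pi^1_1$ and $f$ is Borel. If $s\in S$, then $f(s)\notin T$, so $f(s)<^*t$ fails. Hence $S\subseteq A_t$ for every $t$.

**Step 2: the two kinds of $t$.** We see what $A_t$ is inside and outside $T$. If $t\notin T$, then $a<^*t$ iff $a\in T$, so $A_t=S$. Since $\Delta\subseteq S$, the hypothesis on $S$ says that $\Phi(A_t)$ holds. If $t\in T$, then for all $a$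
$$\neg(t\le^*a)\iff a\in T\wedge\psi(a)<\psi(t)\iff a<^*t .$$
So $\{a:a<^*t\}$ is both $\Pi^1_1$ and $\Sigma^1_1$, hence Borel by Suslin's theorem, and $A_t$ is Borel.

**Step 3: some Borel $A_t$ has no perfect square.** Suppose $\Phi(A_t)$ failed for every $t\in T$. Since $\Phi(A_t)$ holds for every $t\notin T$, we get $T=\{t:\neg\Phi(A_t)\}$. By Lemma 8, applied with $Z=\omega^\omega$ and $U=\{(t,s):s\in A_t\}$, this set is $\Sigma^1_1$, which is impossible. So there is $t\in T$ with $\Phi(A_t)$, and $S'=A_t$ is as required. $\square$

**Corollary 10.** If $(\mathrm{Sq}_\lambda)$ holds, with $\lambda$ uncountable, and $C$ is a Cantor set, then there is a Borel symmetric reflexive $S\subseteq C^2$ which includes a $\lambda$-square but no perfect square.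

*Proof.* Let $S_0\subseteq Y^2$ witness $(\mathrm{Sq}_\lambda)$, with $X^2\subseteq S_0$ and $|X|=\lambda$.

**Step 1: adding the diagonal.** Proposition 9 needs $\Delta\subseteq S$, and we add $\Delta$ without creating perfect squares. Let $A=\{x:(x,x)\in S_0\}\supseteq X$ and $S_1=(S_0\cap A^2)\cup\Delta$, an analytic set. Let $P$ be perfect with $P^2\subseteq S_1$. Each $p\in P$ lies in a pair $(p,q)\in P^2$ with $q\ne p$, and this pair is in $A^2$, so $p\in A$ and $(p,p)\in S_0$. The pairs in $P^2$ off the diagonal are in $S_0$ as well. So $P^2\subseteq S_0$, a contradiction.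

**Step 2: Borel and symmetric.** Proposition 9 gives a Borel $S_2\supseteq S_1$ with no perfect square. Let $S_3=S_2\cap S_2^{-1}$. It is Borel, symmetric, has no perfect square, and contains $X^2\cup\Delta$.

**Step 3: moving to $C$.** As $X$ is uncountable, so is $Y$, and there is a Borel isomorphism $\varphi:Y\to C$. Let $S=(\varphi\times\varphi)[S_3]$, which is Borel, symmetric, reflexive, and contains $\varphi[X]^2$. If $P\subseteq C$ were perfect with $P^2\subseteq S$, then $\varphi^{-1}[P]$ would be an uncountable Borel set. It would contain a perfect set, whose square lies in $S_3$, a contradiction. $\square$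

## 7. Independent Cantor sets modulo $m(\mathbb H)$

We now look for a Cantor set in $\mathbb H$ that is a basis of a free module as in Section 1. The right $m$ depends on $\mathbb H$.

**Definition.** Let $\mathbb H$ be a perfect Abelian Polish group. The set $\{n\in\mathbb Z:n\mathbb H\text{ is countable}\}$ is an ideal of $\mathbb Z$, since $(n-n')\mathbb H\subseteq n\mathbb H-n'\mathbb H$ and $(jn)\mathbb H\subseteq n\mathbb H$. Let $m=m(\mathbb H)\ge0$ be its nonnegative generator, and let $\mathbb H'=\{h\in\mathbb H:mh=0\}$.

**Example.** $m(\mathbb R)=0$ and $\mathbb R'=\mathbb R$. For $p\ge2$, $m((\mathbb Z/p)^\omega)=p$: if $0<n<p$, then multiplication by $n$ does not annihilate $\mathbb Z/p$, so $n(\mathbb Z/p)^\omega$ is uncountable. For $\mathbb H=(\mathbb Z/2)^\omega\times\mathbb Z$ we have $m=2$ and $\mathbb H'=(\mathbb Z/2)^\omega\times\{0\}$, an open subgroup. This last example shows why $\mathbb H'$ is needed: the elements outside it are not annihilated by $2$.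

**Lemma 11.** (i) $m\neq1$, and $m=2$ iff $2\mathbb H$ is countable. (ii) $\mathbb H'$ is an open and closed subgroup, hence a perfect Polish group. (iii) If $n\notin m\mathbb Z$, then $\{h\in\mathbb H':nh=0\}$ has empty interior in $\mathbb H'$.

*Proof.* (i) $1\cdot\mathbb H=\mathbb H$ is uncountable, so $m\ne1$. If $2\mathbb H$ is countable, then $2\in m\mathbb Z$, so $m$ divides $2$ and $m=2$. The converse is clear.

(ii) $\mathbb H'$ is closed, and its index is $|m\mathbb H|\le\aleph_0$, as $\mathbb H/\mathbb H'\cong m\mathbb H$. By the Baire category theorem one of its countably many closed cosets has nonempty interior. So $\mathbb H'$ has nonempty interior, and a subgroup with nonempty interior is open. An open and closed subset of a perfect Polish space is perfect and Polish.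

(iii) $\mathbb H$ is a union of countably many cosets $h_i+\mathbb H'$, so $n\mathbb H=\bigcup_i(nh_i+n\mathbb H')$. As $n\mathbb H$ is uncountable, so is $n\mathbb H'$. Hence the closed subgroup $N=\{h\in\mathbb H':nh=0\}$ has uncountable index in $\mathbb H'$. Its cosets are disjoint, so if $N$ were open, $\mathbb H'$ would not be separable. So $N$ is not open, and therefore has empty interior. $\square$

**Lemma 12.** There is a Cantor set $K\subseteq\mathbb H'$ such that for distinct $c_1,\dots,c_l\in K$ and $n_1,\dots,n_l\in\mathbb Z$: $\sum n_ic_i=0$ iff all $n_i\in m\mathbb Z$.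

*Proof.* "If" holds for every subset of $\mathbb H'$, since $mh=0$ for $h\in\mathbb H'$. For "only if" we show that each nontrivial relation is a nowhere dense condition, and then apply Mycielski's theorem. Let $\bar n\in\mathbb Z^l$ with $n_j\notin m\mathbb Z$ for some $j$. The set
$$R_{\bar n}=\Bigl\{\bar x\in(\mathbb H')^l:\sum n_ix_i=0\Bigr\}$$
is closed. Suppose it contained a nonempty open box $\prod U_i$. Fixing all coordinates but the $j$-th, we see that $n_jx$ is constant for $x\in U_j$. So $U_j-U_j\subseteq\{h\in\mathbb H':n_jh=0\}$. But $U_j-U_j$ contains a nonempty open set, contrary to Lemma 11(iii). So each $R_{\bar n}$ is closed nowhere dense. There are countably many $\bar n$, and Mycielski's theorem in the perfect Polish space $\mathbb H'$ gives a Cantor set $K$ such that no tuple of distinct elements of $K$ is in any $R_{\bar n}$. $\square$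

So $G=\langle K\rangle\subseteq\mathbb H'$ is a free $\mathbb Z/m\mathbb Z$-module with basis $K$. We split $K=C\sqcup E$ into two Cantor sets, identify $C$ with $2^\omega$, and let $<$ be the lexicographic order on $C$. The set $\{(x,y)\in C^2:x<y\}$ is open in $C^2$. We are in the situation of Section 1, inside a Polish group.

## 8. The multiplicities of the differences of $B$

Let $S\subseteq C^2$ be Borel, symmetric, reflexive, with $S\ne\Delta$. Let $I\subseteq2^\omega$ be infinite and closed, and let $\pi:I\times C\times C\to E$ be a continuous injection; it exists because $(2^\omega)^3$ is homeomorphic to $2^\omega$. Let $E_0$, ${\rm pair}(e)$, $u_e$ and $B$ be as in Section 1.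

The set $B$ is Borel. It is the union of the images of the Borel set $I\times S^<$ under the continuous maps $(i,x,y)\mapsto\pi(i,x,y)$ and $(i,x,y)\mapsto\pi(i,x,y)+x-y$. Both are injective: the $E$-part of the value is $e=\pi(i,x,y)$, which determines $(i,x,y)$. An injective continuous image of a Borel set is Borel, by the Luzin–Suslin theorem. If $S$ is $F_\sigma$, then $S^<$ is the intersection of $S$ with an open set, hence $F_\sigma$ in the compact $C^2$, so $I\times S^<$ and $B$ are $\sigma$-compact.

Which $I$ can we afford? If $I=2^\omega$ and $(x,y)\in S^<$, then the labels $e_i=\pi(i,x,y)$ form a Cantor set $P$. As in the example of Section 1, for $i\ne j$ we have $e_i-e_j=(e_i+u)-(e_j+u)$ with $u=x-y$, so $r(e_i-e_j)\ge2$. If $m=2$, exchanging $i$ and $j$ gives four representations. As $r(0)=|B|$ is infinite, $P^2\subseteq{\rm stnd}_2(B,\mathbb H)$, and $P^2\subseteq{\rm stnd}_4(B,\mathbb H)$ if $m=2$. So for small $k$ an uncountable $I$ is fatal, and we must use a countable one. This gives four **admissible** cases: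

- (i) $m\ne2$, $k\ge2$, $I$ countable;
- (ii) $m=2$, $k\ge3$, $I$ countable;
- (iii) $m\ne2$, $k\ge3$, $I=2^\omega$;
- (iv) $m=2$, $k\ge5$, $I=2^\omega$.

In (i) and (ii), $I$ is countably infinite and closed, for example a convergent sequence together with its limit.

**Lemma 13.** In the admissible cases $D_k\setminus\{0\}=D^1\cup D^2$, where $D^1=\{x-y:(x,y)\in S,\ x\ne y\}$ and every element of $D^2$ has the form $e'-e+\varepsilon u_e$ with $e\ne e'$ in $E_0$, ${\rm pair}(e)={\rm pair}(e')$, $\varepsilon\in\{0,1\}$, and $\varepsilon=0$ if $m\ne2$. In cases (iii) and (iv), $D^2=\emptyset$. Moreover $r(d)\ge|I|$ for $d\in D^1$.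

*Proof.* Let $d=b'-b\ne0$ with $b=e+\varepsilon u_e$ and $b'=e'+\varepsilon'u_{e'}$, where $e,e'\in E_0$ and $\varepsilon,\varepsilon'\in\{0,1\}$.

**Step 1: equal labels give exactly $D^1$.** If $e=e'$, then $d=\pm u_e$, and $d\in D^1$ because $S$ is symmetric. Conversely an element of $D^1$ is $\pm(x-y)$ with $(x,y)\in S^<$. For each $i\in I$ put $e_i=\pi(i,x,y)$. The pairs $(e_i+x-y,\,e_i)$ represent $x-y$, and the reversed pairs represent $y-x$. So $r(d)\ge|I|\ge\aleph_0$ for all $d\in D^1$, and $D^1\subseteq D_k\setminus\{0\}$.

**Step 2: different labels are visible in $d$.** If $e\ne e'$, the $E$-part of $d$ is $e'-e$, with support exactly $\{e,e'\}$, since $1\ne0$ in $\mathbb Z/m\mathbb Z$. In particular $d\notin D^1$, and every representation of $d$ uses precisely the two labels $e,e'$. Let $c$ be the $C$-part of $d$. It is one of the four values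
$$0,\qquad u_{e'},\qquad -u_e,\qquad u_{e'}-u_e\tag{3}$$
of $\varepsilon'u_{e'}-\varepsilon u_e$. Since $u_e,u_{e'}\ne0$, the only possible coincidences among them are $0=u_{e'}-u_e$ and $u_{e'}=-u_e$. Write $u_e=x-y$ and $u_{e'}=x'-y'$ with $x<y$ and $x'<y'$. If $u_e=u_{e'}$, comparing supports gives $\{x,y\}=\{x',y'\}$, and by the order $x=x'$, $y=y'$. So $u_e=u_{e'}$ iff ${\rm pair}(e)={\rm pair}(e')$.

**Step 3: $m\ne2$, at most two representations.** Here $1\ne-1$ in $\mathbb Z/m\mathbb Z$, so the $E$-part $e'-e$ determines the ordered pair $(e',e)$, and $r(d)$ is the number of $(\varepsilon',\varepsilon)$ with value $c$. The coincidence $u_{e'}=-u_e$ is impossible: if $\{x,y\}=\{x',y'\}$, then $x=x'$, $y=y'$ and $u_{e'}+u_e=2x-2y\ne0$ as $2\neq0$ in $\mathbb Z/m\mathbb Z$; if $\{x,y\}\ne\{x',y'\}$, then some basis element belongs to one of these two-element sets only, and $u_{e'}+u_e$ has coefficient $\pm1$ there. So $r(d)\le2$, and $r(d)=2$ only if ${\rm pair}(e)={\rm pair}(e')$ and $c=0$, that is, $d=e'-e$.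

**Step 4: $m=2$, two or four representations.** Now signs do not matter. A pair $(b',b)$ representing $d$ may use the labels in the order $(e',e)$ or $(e,e')$, so
$$r(d)=2\cdot|\{(\varepsilon',\varepsilon):\varepsilon'u_{e'}+\varepsilon u_e=c\}|.$$
If ${\rm pair}(e)\ne{\rm pair}(e')$, then $u_e\ne u_{e'}$, the four values in (3) are distinct and $r(d)=2$. If the pairs are equal, the four values are $0,u_e,u_e,0$, so $c\in\{0,u_e\}$, $r(d)=4$ and $d=e'-e+\varepsilon u_e$ for some $\varepsilon\in\{0,1\}$.

**Step 5: comparison with $k$.** Let $D^2=D_k\setminus(\{0\}\cup D^1)$. Its elements come from different labels and have $r(d)\ge k$. In case (i), $k\ge2$, so Step 3 gives the stated form with $\varepsilon=0$. In case (iii), $k\ge3$ and there are none. In case (ii), $k\ge3$, so Step 4 gives the stated form. In case (iv), $k\ge5$ and there are none. $\square$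

## 9. Perfect sets of differences: stars, triangles and antipodal points

**Lemma 14.** In the admissible cases, if there is a perfect $P\subseteq\mathbb H$ with $P-P\subseteq D_k$, then $S$ includes a perfect square.

Think of $x-y\in D^1$ as an edge between $x$ and $y$. If $P$ consists of $0$ and such edges, and differences of two of them are again edges, then two edges must share an endpoint. We want all edges to share one common endpoint (a star); the other endpoints will then form the desired set. There are small configurations that are not stars. If $m=2$ and $\{a,b,c\}^2\subseteq S$ with $a,b,c$ distinct, then $\{0,a+b,a+c,b+c\}$ is a group whose nonzero elements are all in $D^1$; this is a triangle. If $m=3$ and $p\in D^1$, then $\{0,p,-p\}$ is a group of this kind, since $p-(-p)=2p=-p$. The proof has to exclude these.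

*Proof of Lemma 14.* Translating $P$ does not change $P-P$, so we may assume $0\in P$. Then $P=P-0\subseteq D_k\subseteq G$, as $B\subseteq G$.

**Step 1: $P\cap D^2=\emptyset$.** This removes the unintended differences. In cases (iii) and (iv), $D^2=\emptyset$. In cases (i) and (ii), suppose there is $p=e'-e+\varepsilon u_e\in P\cap D^2$ as in Lemma 13. Let $q\in P\setminus\{0,p\}$. Then $q$ and $p-q$ are in $D_k\setminus\{0\}=D^1\cup D^2$.

Suppose first that $q\in D^1$. Then $q$ has $E$-part $0$, so $p-q$ has $E$-part $e'-e\ne0$, and $p-q\in D^2$. By Lemma 13, $p-q=f'-f+\delta u_f$ with ${\rm pair}(f)={\rm pair}(f')$. The $E$-part shows $\{f,f'\}=\{e,e'\}$, so $u_f=u_e$. Hence the $C$-part $\varepsilon u_e-q$ of $p-q$ is $0$ if $m\ne2$, and is in $\{0,u_e\}$ if $m=2$. If $m\ne2$, then $\varepsilon=0$ and $-q=0$, a contradiction. If $m=2$, then $q\in\{0,u_e\}$, so $q=u_e$.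

Suppose next that $q\in D^2$, say $q=f'-f+\delta u_f$ as in Lemma 13. If ${\rm pair}(f)\ne{\rm pair}(e)$, then $\{e,e'\}\cap\{f,f'\}=\emptyset$, because $e,e'$ have one pair and $f,f'$ have another. So $p-q$ has $E$-support of size $4$, while every element of $B-B\supseteq D_k$ has $E$-support of size at most $2$. This is impossible. So ${\rm pair}(f)={\rm pair}(e)$, and $f,f'$ lie in $\pi[I\times\{{\rm pair}(e)\}]$, which is countable because $I$ is.

Altogether there are only countably many possible $q$, which contradicts the uncountability of $P$. Hence $P\setminus\{0\}\subseteq D^1$. Consequently, if $p\ne q$ are in $P\setminus\{0\}$, then $p-q$ is a nonzero element of $D_k$ with $E$-part $0$. Elements of $D^2$ have nonzero $E$-part, so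
$$p-q\in D^1\quad\text{for distinct }p,q\in P\setminus\{0\}.\tag{4}$$

**Step 2: $m\ne2$, a neighborhood without antipodal points.** Since $1\ne-1$ in $\mathbb Z/m\mathbb Z$, each $p\in P\setminus\{0\}$ has a unique representation $p=x_p-y_p$ with $x_p\ne y_p$ in $C$, and $(x_p,y_p)\in S$. Fix $q_0\in P\setminus\{0\}$. As $2\ne0$ in $\mathbb Z/m\mathbb Z$, $2q_0=2x_{q_0}-2y_{q_0}\neq0$, that is, $q_0\ne-q_0$. So there is a closed neighborhood $U$ of $q_0$ with $0\notin U$ and $U\cap(-U)=\emptyset$. Let $Q=P\cap U$. It is closed, and it is uncountable since it contains a nonempty relatively open subset of $P$.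

**Step 3: $m\neq 2$, two elements of $Q$ share an endpoint.** We claim that $x_p=x_q$ or $y_p=y_q$ for distinct $p,q\in Q$. By (4), $p-q=x_p-y_p-x_q+y_q$ is in $D^1$, so its support has size $2$. Suppose $x_p\ne x_q$ and $y_p\ne y_q$. The only equalities still possible among the four points are $x_p=y_q$ and $y_p=x_q$.

- If neither holds, the four points are distinct and the support has size $4$, a contradiction.
- If both hold, then $q=x_q-y_q=y_p-x_p=-p$, so $q\in U\cap(-U)$, a contradiction.
- If only $x_p=y_q$ holds, then $p-q=2x_p-y_p-x_q$ with $x_p,y_p,x_q$ distinct. As $2\ne0$ in $\mathbb Z/m\mathbb Z$, the support has size $3$, a contradiction.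
- If only $y_p=x_q$ holds, then $p-q=x_p+y_q-2y_p$ with $x_p,y_q,y_p$ distinct, again with support of size $3$, a contradiction.

**Step 4: $m\ne2$, the star.** Fix distinct $p,q\in Q$. By Step 3 they share the first or the second endpoint. Suppose $x_p=x_q=x$. Then $y_p\ne y_q$. If some $r\in Q$ had $x_r\ne x$, then $r\neq p,q$, and Step 3 would give $y_r=y_p$ and $y_r=y_q$, a contradiction. So $x_r=x$ for all $r\in Q$, and
$$Y=\{y_r:r\in Q\}=x-Q$$
is a closed uncountable subset of $C$. For distinct $r,s\in Q$, $y_s-y_r=(x-s)-(x-r)=r-s\in D^1$ by (4), so $(y_s,y_r)\in S$ by uniqueness of the representation. With reflexivity, $Y^2\subseteq S$.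

If instead $y_p=y_q=y$, then in the same way $y_r=y$ for all $r\in Q$. The set $Y=\{x_r:r\in Q\}=Q+y$ is a closed uncountable subset of $C$, and for distinct $r,s\in Q$ we have $x_r-x_s=r-s\in D^1$, so $(x_r,x_s)\in S$. In both cases $Y$ contains a perfect set, and its square is in $S$.

**Step 5: $m=2$, no triangle, hence a star.** For $p\in P\setminus\{0\}$ let $s_p\subseteq C$ be its support, a two-element set whose elements sum to $p$. So distinct $p$ have distinct $s_p$. For distinct $p,q\in P\setminus\{0\}$, (4) says that $p+q=p-q\in D^1$. Its support $s_p\triangle s_q$ has size $2$, so $|s_p\cap s_q|=1$. Fix two members $s_p=\{a,b\}$ and $s_q=\{a,c\}$ of the family $\{s_p:p\in P\setminus\{0\}\}$, with $b\neq c$. A member not containing $a$ must meet both of them, so it is $\{b,c\}$. If $\{b,c\}$ belonged to the family, then every other member would contain $a$ and meet $\{b,c\}$, so it would be $\{a,b\}$ or $\{a,c\}$, and the family would have at most three members. But the family is infinite. So all $s_p$ contain $a$.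

**Step 6: $m=2$, the other endpoints.** $P\setminus\{0\}$ is an uncountable countable union of closed sets (the points of $P$ at distance at least $1/n$ from $0$), so there is a closed uncountable $Q\subseteq P\setminus\{0\}$. Every $q\in Q$ is $a+y$ with $y\in C$, and $a+q=y$ because $2a=0$. So $Y=a+Q$ is a closed uncountable subset of $C$. For distinct $y,y'\in Y$, the elements $q=a+y$ and $q'=a+y'$ of $Q$ are distinct, and $y+y'=q+q'=q-q'\in D^1$ by (4). Its support is $\{y,y'\}$, so $(y,y')$ or $(y',y)$ is in $S$, hence $(y,y')\in S$ by symmetry. With reflexivity $Y^2\subseteq S$, and $Y$ contains a perfect set. $\square$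

## 10. Assembling the two theorems

**Proposition 15.** Suppose $(\mathrm{Sq}_\lambda)$, with $\lambda$ uncountable, and let $\mathbb H,k,I$ be admissible. Then there are a Borel $B\subseteq\mathbb H$ and $X\subseteq\mathbb H$, $|X|=\lambda$, with $|(B+x)\cap(B+y)|\ge|I|\ge k$ for all $x,y\in X$, such that ${\rm stnd}_k(B,\mathbb H)$ includes no perfect square.

*Proof.* Corollary 10 gives a Borel symmetric reflexive $S\subseteq C^2$ with no perfect square, and $X\subseteq C$ with $|X|=\lambda$ and $X^2\subseteq S$. In particular $S\ne\Delta$. Let $B$ be the Borel set built from $S$ in Section 8. For distinct $x,y\in X$ we have $x-y\in D^1$, so $|(B+x)\cap(B+y)|=r(x-y)\ge|I|$ by Lemmas 3 and 13. For $x=y$ we have $r(0)=|B|\ge|I|$. If $P$ were perfect with $P^2\subseteq{\rm stnd}_k(B,\mathbb H)$, then $P-P\subseteq D_k$ by Lemma 3, and $S$ would include a perfect square by Lemma 14. $\square$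

*Proof of Theorem 1.* (a)$\Rightarrow$(c): let $\mathbb H$ be any perfect Abelian Polish group and $k\ge3$. Apply Proposition 15 in case (i) if $m(\mathbb H)\ne2$ and in case (ii) if $m(\mathbb H)=2$. (c)$\Rightarrow$(b) is immediate. (b)$\Rightarrow$(a) is Lemma 6. $\square$

As explained in Section 2, this answers the question: the described situation is not consistent with ZFC.

*Proof of Theorem 2.* Recall from Lemma 11 that $m(\mathbb H)=2$ iff $2\mathbb H$ is countable.

**Step 1: sufficiency in (A).** Assume $(\mathrm{Sq}_\lambda)$, and $k\ge3$, or $k=2$ with $2\mathbb H$ uncountable. If $2\mathbb H$ is uncountable, then $m\neq 2$ and $k\ge2$, and we use case (i) of Proposition 15. If $2\mathbb H$ is countable, then $m=2$ and $k\ge3$, and we use case (ii). Since $I$ is infinite, the intersections $(B+x)\cap(B+y)$ for $x,y\in X$ are infinite.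

**Step 2: sufficiency in (B).** Assume $(\mathrm{Sq}_\lambda)$. If $2\mathbb H$ is uncountable and $k\ge3$, we use case (iii); if $2\mathbb H$ is countable and $k\ge5$, we use case (iv). Since $I=2^\omega$, the intersections are uncountable.

**Step 3: necessity.** In (A) and (B), $(\mathrm{Sq}_\lambda)$ is necessary by Lemma 6. The condition on $k$ in (A) fails only if $k=1$, or $k=2$ and $2\mathbb H$ is countable, and then Proposition 4 produces a perfect square. The condition on $k$ in (B) fails only if $k\le2$, or $2\mathbb H$ is countable and $k\le4$, and then Proposition 5 produces a perfect square.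

**Step 4: (C).** We replace Corollary 10 by a simpler relation. Proposition 7 gives $(\mathrm{Sq}_{\aleph_1})$, witnessed by an $F_\sigma$ symmetric reflexive relation on $2^\omega$ with an $\aleph_1$-square and no perfect square. A homeomorphism from $2^\omega$ onto $C$ carries it to a relation $S\subseteq C^2$ with the same properties. Use this $S$ in the proof of Proposition 15, with $I$ a convergent sequence together with its limit for (A), and $I=2^\omega$ for (B). Lemmas 13 and 14 apply without change, and $B$ is $\sigma$-compact because $S$ is $F_\sigma$, as shown in Section 8. $\square$
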